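# Lipschitz primitives of $k$-forms that annihilate the decomposability bundle

## 1. The theorem: a Lusin property governed by $\Lambda_k(V)\subset V_k$

**Main theorem.** Let $1\le k\le n$, let $\mu$ be a positive Radon measure on $\mathbb R^n$, and let $\Omega\subset\mathbb R^n$ be open with $\mu(\Omega)<\infty$. Let $V_k(\mu,x)\subset\Lambda_k(\mathbb R^n)$ be the $k$-dimensional decomposability bundle of $\mu$, and $V(\mu,x)=V_1(\mu,x)$ (Definition 2 below). A $k$-form is a Borel map $\omega:\Omega\to\Lambda^k(\mathbb R^n)$ with $\|\omega\|_{L^\infty(\mu)}<\infty$. Call it admissible if $\langle\omega(x),\tau\rangle=0$ for all $\tau\in V_k(\mu,x)$ and $\mu$-a.e. $x$. Say that $(\mu,\Omega)$ has the $k$-Lusin property with constant $C$ if for every admissible $\omega$ and every $\varepsilon>0$ there are a $C^1$ $(k-1)$-form $\phi=\sum_{\mathbf i}\phi_{\mathbf i}\,dx^{\mathbf i}$ and a compact set $K\subset\Omega$ with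
$$\mu(\Omega\setminus K)<\varepsilon,\qquad d\phi=\omega\ \text{ on }K,\qquad \operatorname{Lip}(\phi_{\mathbf i})\le C\|\omega\|_{L^\infty(\mu)}\ \text{ for all }\mathbf i .$$

**(A)** Let $2\le k\le n-1$. There are a finite measure $\mu$ on $\Omega=\mathbb R^n$ and an admissible $k$-form $\omega$ with $|\omega|=1$ $\mu$-a.e. such that: for every $C<\infty$ there is $\varepsilon>0$ for which no $C^1$ $(k-1)$-form $\phi$ and compact $K$ satisfy $\mu(\mathbb R^n\setminus K)<\varepsilon$, $d\phi=\omega$ on $K$ and $\operatorname{Lip}(\phi_{\mathbf i})\le C$ for all $\mathbf i$.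

**(B)** For $k=1$ and for $k=n$ every $(\mu,\Omega)$ has the $k$-Lusin property with a constant $C(n)$ depending only on $n$; for $k=1$ one gets $\operatorname{Lip}\phi\le(1+\varepsilon)\|\omega\|_{L^\infty(\mu)}$. Hence the assertion "all $(\mu,\Omega)$ have the $k$-Lusin property with a constant $C(n)$" is true if and only if $k\in\{1,n\}$.

**(C)** For fixed $\mu,\Omega$ with $\mu(\Omega)<\infty$ and $1\le k\le n$ the following are equivalent: (a) $\Lambda_k(V(\mu,x))\subset V_k(\mu,x)$ for $\mu$-a.e. $x\in\Omega$; (b) $(\mu,\Omega)$ has the $k$-Lusin property with constant $2^{n+1}$; (c) $(\mu,\Omega)$ has the $k$-Lusin property with some finite constant.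

Here is what this says. We are given a measurable field $\omega$ of $k$-covectors and we want to solve $d\phi=\omega$, not everywhere, but on a compact set that carries almost all of $\mu$. The primitive $\phi$ must be $C^1$ with Lipschitz constant controlled by $\sup|\omega|$. Such a bound cannot be expected for every $\omega$: on the directions in which $\mu$ has some $k$-dimensional structure, Stokes' theorem ties $d\phi$ to boundary values of $\phi$. The bundle $V_k(\mu,x)$ collects those directions, so we ask only for $\omega$ that vanish on it. The question whether this suffices, with a constant $C(n)$, comes from Andrea Marchese, "A PDE perspective on the flat chain conjecture", arXiv:2511.06822 (2025). The theorem answers: no as soon as $2\le k\le n-1$, and (A) shows that it does not help to let the constant depend on $\mu$ and $\omega$. Part (C) names the obstruction. Stokes' theorem along curves alone already constrains $d\phi$ on wedge products of vectors of $V$, and $V_k$ may fail to contain those wedge products.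

## 2. Normal currents, the bundles $V_k$, and how to compute them

We write $|\cdot|$ for Euclidean norms on $\Lambda_k,\Lambda^k$, and identify vectors and covectors by the Euclidean structure where convenient. For $1$-covectors $|a\wedge b|\le|a||b|$. For a $C^1$ $(k-1)$-form $\phi$ and constant vectors $v_1,\dots,v_k$,
$$\langle d\phi,v_1\wedge\dots\wedge v_k\rangle=\sum_{i=1}^k(-1)^{i-1}\,\partial_{v_i}\big[\phi(v_1,\dots,\widehat{v_i},\dots,v_k)\big]. \tag{1}$$

**Definition 1.** A $k$-current of finite mass is a finite $\Lambda_k(\mathbb R^n)$-valued measure $T$, acting by $T(\omega)=\int\langle\omega,dT\rangle$; $|T|$ is its total variation. Its boundary is $\partial T(\phi)=T(d\phi)$ for smooth compactly supported $(k-1)$-forms. $T$ is normal if $\partial T$ also has finite mass.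

An oriented polygonal path $\gamma$ gives a $1$-current $[\gamma]$ of mass at most its length, with $\partial[\gamma](u)=u(\text{end})-u(\text{start})$. A superposition $\int[\gamma_s]\,ds$ of such paths is normal if total length and number of endpoints (counted with weight) are finite. By mollification, $T(d\phi)=\partial T(\phi)$ extends to $\phi\in C^1_c$ when $T$ is normal.

**Definition 2.** $V_k(\mu,\cdot)$ is the $\mu$-a.e. smallest Borel map $x\mapsto V_k(\mu,x)$ with values in linear subspaces of $\Lambda_k(\mathbb R^n)$ with the following property: every normal $k$-current $T=\tau\mu+\sigma$, with $\tau\in L^1(\mu;\Lambda_k)$ and $\sigma$ singular to $\mu$, satisfies $\tau(x)\in V_k(\mu,x)$ for $\mu$-a.e. $x$. For $k=1$, $V_1=V$ is the Alberti–Marchese decomposability bundle.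

Every finite vector measure has a unique decomposition $\tau\mu+\sigma$ of this kind (Lebesgue), so the property concerns all normal currents. A field of subspaces is Borel if its orthogonal projection $P(x)$ is a Borel matrix. Intersections stay Borel, because the projection onto $A\cap B$ is $\lim_m(P_AP_B)^m$. Spans of countably many Borel fields stay Borel by Gram–Schmidt with dependent vectors discarded.

The next lemma gives upper bounds on $V_k$.

**Lemma 1 (test forms).** Let $\omega_0\in\Lambda^k(\mathbb R^n)$ be constant and let $\Theta^m$ be smooth $(k-1)$-forms on $\mathbb R^n$ with $\Theta^m\to0$ locally uniformly, $\sup_m\sup|d\Theta^m|<\infty$, and $d\Theta^m=\omega_0$ $\mu$-a.e. for every $m$. Then $V_k(\mu,x)\subset\ker\omega_0$ for $\mu$-a.e. $x$.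

*Proof.* Let $T=\tau\mu+\sigma$ be normal with $\sigma\perp\mu$, and $\psi\in C_c^\infty(\mathbb R^n)$. Since $d(\psi\Theta^m)=d\psi\wedge\Theta^m+\psi\,d\Theta^m$ and $T,\partial T$ have finite mass,
$$T(\psi\,d\Theta^m)=\partial T(\psi\Theta^m)-T(d\psi\wedge\Theta^m)\to0 .$$
The forms $d\Theta^m$ are bounded in $L^\infty(\mu+|\sigma|)$, so along a subsequence they converge weakly* there to some $\bar\omega$, and $\bar\omega=\omega_0$ $\mu$-a.e. Hence $\int\psi\langle\bar\omega,\tau\rangle\,d\mu+\int\psi\langle\bar\omega,d\sigma\rangle=0$ for all $\psi$, so the measure $\langle\bar\omega,\tau\rangle\mu+\langle\bar\omega,\sigma\rangle$ is zero. Its second summand is singular to $\mu$, so the first vanishes too: $\langle\omega_0,\tau\rangle=0$ $\mu$-a.e. Thus the Borel map $V_k(\mu,x)\cap\ker\omega_0$ has the property in Definition 2, and by minimality $V_k(\mu,x)\subset\ker\omega_0$ a.e. $\square$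

*Example 1 (a point).* For $\mu=\delta_0$, take $\Theta^m=m^{-1}\sin(mx_a)\,dx^I$ with $|I|=k-1$, $a\notin I$. Then $d\Theta^m=\cos(mx_a)\,dx_a\wedge dx^I$ is bounded and equals $dx_a\wedge dx^I$ at $0$. All basis covectors arise, so $V_k(\delta_0,0)=\{0\}$ for every $k\ge1$.

*Example 2 (a segment).* Let $\mu=\mathcal H^1\llcorner[0,1]e_1$ in $\mathbb R^n$. The current $e_1\mu$ is normal, and $\Theta^m=m^{-1}\sin(mx_b)$, $b\ge2$, gives $V\subset\ker dx_b$. So $V=\operatorname{span}(e_1)$. The forms $-m^{-1}\sin(mx_b)\,dx_a$, $b\ge2$, $a\neq b$, have differential $\cos(mx_b)\,dx_a\wedge dx_b$, so $V_2=\{0\}$.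

*Example 3 (a square).* Let $\mu=\mathcal H^2\llcorner([0,1]^2\times\{0\})$ in $\mathbb R^3$ with coordinates $x,y,z$. The currents $e_1\mu$, $e_2\mu$, $e_1\wedge e_2\,\mu$ are normal. The functions $m^{-1}\sin(mz)$ and the forms $-m^{-1}\sin(mz)\,dx$, $-m^{-1}\sin(mz)\,dy$ show that $V\subset\ker dz$ and $V_2\subset\ker(dx\wedge dz)\cap\ker(dy\wedge dz)$. So $V=\operatorname{span}(e_1,e_2)$ and $V_2=\operatorname{span}(e_1\wedge e_2)=\Lambda_2(V)$.

*Example 4 (Gaussian).* Let $\gamma$ be the standard Gaussian measure. The currents $e_i\gamma$ and $e_1\wedge\dots\wedge e_n\,\gamma$ are normal, since the density has integrable derivatives. So $V(\gamma,\cdot)=\mathbb R^n$ and $V_n(\gamma,\cdot)=\Lambda_n(\mathbb R^n)$.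

**Lemma 2 (locality).** If $\alpha\ll\beta$ are Radon measures, then $V_k(\alpha,x)=V_k(\beta,x)$ for $\alpha$-a.e. $x$.

*Proof.* Let $\alpha=g\beta$, and let $T$ be normal with decompositions $T=\tau'\beta+\sigma'=\tau\alpha+\sigma$. In
$$T=\tau'\beta\llcorner\{g>0\}+\big(\tau'\beta\llcorner\{g=0\}+\sigma'\big)$$
the first term is $(\tau'/g)\alpha$ and the bracket is singular to $\alpha$. By uniqueness $\tau=\tau'/g$ $\alpha$-a.e. Hence $\tau\in V_k(\beta,\cdot)$ $\alpha$-a.e., so $V_k(\beta,\cdot)$ has the defining property for $\alpha$ and $V_k(\alpha)\subset V_k(\beta)$ $\alpha$-a.e. Conversely, consider the map equal to $V_k(\alpha)$ on $\{g>0\}$ and to $V_k(\beta)$ on $\{g=0\}$. On $\{g>0\}$ we have $\tau'=g\tau\in V_k(\alpha)$ $\beta$-a.e., so this map has the defining property for $\beta$. By minimality it contains $V_k(\beta)$ $\beta$-a.e., that is, $V_k(\beta)\subset V_k(\alpha)$ $\alpha$-a.e. $\square$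

By Lemma 2 and Example 4, every measure $\alpha\ll\mathcal L^n$ has $V(\alpha,\cdot)=\mathbb R^n$ and $V_n(\alpha,\cdot)=\Lambda_n$ $\alpha$-a.e. Also, replacing $\mu$ by $\mu\llcorner\Omega$ does not change the bundles a.e. in $\Omega$, nor the $k$-Lusin property.

For $k=1$ we use the following.

**Theorem 3 (De Masi–Marchese, refined Lusin theorem for gradients).** Let $f:\Omega\to\mathbb R^n$ be Borel with $f(x)\in V(\mu,x)^\perp$ for $\mu$-a.e. $x$. Then for every $\varepsilon>0$ there exist a $C^1$ function $g$ and a compact $K\subset\Omega$ with $\mu(\Omega\setminus K)<\varepsilon$, $Dg=f$ on $K$, and $\|Dg\|_{L^p(\mu)}\le(1+\varepsilon)\|f\|_{L^p(\mu)}$ for all $p\in[1,\infty]$.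

*Example 5 (by hand).* Let $n=k=1$, $\Omega=(-1,1)$, $\mu=\mathcal L^1+\delta_0$. By Lemma 2, $V(\mu,0)=\{0\}$ and $V(\mu,x)=\mathbb R$ for $\mathcal L^1$-a.e. $x$. So $f(0)=1$, $f=0$ elsewhere, is admissible. Take $g(x)=x(1-|x|/r)^2$ for $|x|\le r$ and $g=0$ otherwise. With $t=|x|/r\in[0,1]$ one finds $g'(x)=(1-t)(1-3t)\in[-\frac13,1]$, so $g$ is $C^1$, $g'(0)=1=f(0)$, and $\operatorname{Lip}g=1$. With $K=\{0\}\cup\{r\le|x|\le1-r\}$ we have $g'=f$ on $K$ and $\mu(\Omega\setminus K)=4r$.

## 3. Coefficient by coefficient: where the inclusion $\Lambda_k(V)\subset V_k$ enters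

For $k\ge2$ a natural attempt is to reduce to $k=1$: write $\omega=\sum_I f_I\wedge dx^I$ with covector fields $f_I\in V(\mu,\cdot)^\perp$, find $g_I$ with $dg_I=f_I$ on a large set, and put $\phi=\sum_I g_I\,dx^I$. Two points need care.

The first is minor. Theorem 3 bounds $|Dg|$ only $\mu$-a.e., while a Lipschitz bound needs $|Dg|$ everywhere. We repair this by adding a Gaussian to $\mu$ and asking for zero gradient on the added part.

**Lemma 4.** Let $f$ be bounded Borel with $f\in V(\mu,\cdot)^\perp$ $\mu$-a.e. in $\Omega$, and let $\varepsilon>0$. There are $g\in C^1(\mathbb R^n)$ and a compact $K\subset\Omega$ with $\mu(\Omega\setminus K)<\varepsilon$, $Dg=f$ on $K$, and $\operatorname{Lip}(g)\le(1+\varepsilon)\|f\|_{L^\infty(\mu)}$.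

*Proof.* Let $\mu=\mu\llcorner\Omega=\mu^a+\mu^s$ be the Lebesgue decomposition with respect to $\mathcal L^n$, and let $N$ be a Lebesgue-null Borel set carrying $\mu^s$. Put $\beta=\mu+\gamma$, $f'=f$ on $N\cap\Omega$ and $f'=0$ elsewhere.

We have $f'=f$ $\mu$-a.e. in $\Omega$: by Lemma 2, $V(\mu)=\mathbb R^n$ $\mu^a$-a.e., so $f=0$ $\mu^a$-a.e. Also $f'\in V(\beta)^\perp$ $\beta$-a.e.: on $N$ we have $\beta\llcorner N=\mu^s$, and by Lemma 2 applied to $\mu^s\ll\beta$ and $\mu^s\ll\mu$, $V(\beta)=V(\mu)$ $\mu^s$-a.e.; off $N$, $f'=0$.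

Apply Theorem 3 to $(\beta,\mathbb R^n,f')$ with parameter $\varepsilon/2$. We get $g\in C^1(\mathbb R^n)$ and a compact $K'$ with $\beta(\mathbb R^n\setminus K')<\varepsilon/2$ and $Dg=f'$ on $K'$. The case $p=\infty$ gives $|Dg|\le(1+\varepsilon)\|f'\|_{L^\infty(\beta)}=(1+\varepsilon)\|f\|_{L^\infty(\mu)}$ $\gamma$-a.e., hence everywhere by continuity. Finally choose a compact $K\subset K'\cap\Omega\cap\{f=f'\}$ with $\mu(\Omega\setminus K)<\varepsilon$, by inner regularity. $\square$

The second point is the existence of the decomposition. If $\omega=\sum f_I\wedge dx^I$ with $f_I\in V^\perp$ and $w_1,\dots,w_k\in V$, then every term of the expansion of $\langle f_I\wedge dx^I,w_1\wedge\dots\wedge w_k\rangle$ contains a factor $f_I(w_i)=0$. So $\omega$ must vanish on $\Lambda_k(V)$. Admissibility only says that $\omega$ vanishes on $V_k$. The attempt therefore succeeds if $\Lambda_k(V)\subset V_k$, and it stops at this inclusion.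

**Proof of (C), (a)⇒(b).** Let $\omega$ be admissible. By (a), $\omega(x)$ annihilates $\Lambda_k(V(\mu,x))$ a.e. Choose a Borel orthonormal frame $u_1(x),\dots,u_n(x)$ whose first $d=d(x)$ members span $V(\mu,x)$: apply Gram–Schmidt to the projections of the standard basis to $V$, then to those to $V^\perp$, discarding dependent vectors. Let $u^1,\dots,u^n$ be the dual coframe and $\omega=\sum_J\omega_Ju^J$. For $J\subset\{1,\dots,d\}$ we have $\omega_J=\langle\omega,u_J\rangle=0$, since $u_J\in\Lambda_k(V)$. For every other $J$ let $b(J)>d$ be its largest element. Then $u^{b(J)}\in V^\perp$ and $u^J=\pm u^{b(J)}\wedge u^{J\setminus b(J)}$. Expand $u^{J\setminus b(J)}=\sum_{|I|=k-1}c_{J,I}\,dx^I$, where $|c_{J,I}|\le1$ because the left side is a unit covector. So a.e.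
$$\omega=\sum_{|I|=k-1}f_I\wedge dx^I,\qquad f_I=\sum_J\pm\omega_Jc_{J,I}\,u^{b(J)}\in V(\mu,x)^\perp,\qquad|f_I|\le\sum_J|\omega_J|\le\tbinom nk^{1/2}|\omega|\le2^n|\omega|. \tag{2}$$
Change $f_I$ on a null set to make it bounded by $2^n\|\omega\|_{L^\infty(\mu)}$, and apply Lemma 4 to each $f_I$ with $\varepsilon$ replaced by $\min\{1,\varepsilon2^{-n-1}\}$, getting $g_I,K_I$. There are at most $2^n$ indices $I$, so $\bigcap K_I$ misses measure at most $\varepsilon/2$. Let $K$ be a compact subset of $\bigcap_IK_I\cap\{\omega=\sum f_I\wedge dx^I\}$ with $\mu(\Omega\setminus K)<\varepsilon$, and $\phi=\sum_Ig_I\,dx^I$. On $K$, $d\phi=\sum dg_I\wedge dx^I=\sum f_I\wedge dx^I=\omega$, and $\operatorname{Lip}(\phi_I)\le2\cdot2^n\|\omega\|_{L^\infty(\mu)}$. $\square$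

**Proof of (B), the cases $k=1$ and $k=n$.** For $k=1$ the claim is Lemma 4. For $k=n$ we verify (a). Let $S=\{x\in\Omega:V(\mu,x)=\mathbb R^n\}$. Off $S$, $\Lambda_n(V)=0$. By Lemma 2, $V(\mu\llcorner S,\cdot)=\mathbb R^n$ $\mu\llcorner S$-a.e. By Alberti–Marchese (*On the differentiability of Lipschitz functions with respect to measures in the Euclidean space*, GAFA 2016, Thm 1.1(i)), every Lipschitz function is differentiable along $V(\mu,x)$ at $\mu$-a.e. $x$. So every Lipschitz function is differentiable $\mu\llcorner S$-a.e. By De Philippis–Rindler (*On the structure of $\mathcal A$-free measures and applications*, Ann. of Math. 2016, Thm 1.14), a positive Radon measure on $\mathbb R^n$ for which every Lipschitz function is a.e. differentiable is absolutely continuous with respect to $\mathcal L^n$. So $\mu\llcorner S\ll\mathcal L^n$, and $V_n(\mu,x)=\Lambda_n$ a.e. on $S$ by Lemma 2. Thus (a) holds, and (a)⇒(b) gives the constant $2^{n+1}$. $\square$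

The last sentence of (B) follows once (A) is proved.

## 4. Two parallel squares, and what a counterexample must provide

Which $\omega$ have no good primitive? Let $0<\lambda<1$, $Q^+=[0,1]^2\times\{0\}$, $Q^-=[0,1]^2\times\{\lambda\}$ in $\mathbb R^3$, and $\omega=\pm dx\wedge dy$ on $Q^\pm$. Suppose $\phi$ is $C^1$ with components of Lipschitz constant at most $C$, and $d\phi=\omega$ on $Q^\pm$ outside sets of area $\le\varepsilon$. With $g_1=\phi(e_y)$, $g_2=\phi(e_x)$ and $D=\langle d\phi,e_x\wedge e_y\rangle=\partial_xg_1-\partial_yg_2$ we have $|D|\le2C$, so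
$$\int_{Q^+}D-\int_{Q^-}D\ \ge\ 2-2(1+2C)\varepsilon .$$
On the other hand $\int_{Q^+}\partial_xg_1=b_1(g_1)$ and $\int_{Q^+}\partial_yg_2=b_2(g_2)$, where
$$b_1(u)=\int_0^1[u(1,t,0)-u(0,t,0)]\,dt,\qquad b_2(u)=\int_0^1[u(t,1,0)-u(t,0,0)]\,dt. \tag{3}$$
Lifting by $\lambda$ changes each $b_r(g)$ by at most $2C\lambda$, so the left side is at most $4C\lambda$. Letting $\varepsilon\to0$, $C\ge1/(2\lambda)$. With a sequence of pairs with $\lambda\to0$, no constant works.

This is not yet a counterexample: by Example 3 and locality $V_2=\operatorname{span}(e_1\wedge e_2)$, so $\omega$ is not admissible. But the argument used the square only through the two $1$-currents $e_1\nu$, $e_2\nu$, and only up to small errors. So we look for a measure $\nu$ near the square such that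

1. $e_1\nu$ and $e_2\nu$ are, up to a small mass, normal $1$-currents with boundaries $b_1,b_2$;
2. there are test forms as in Lemma 1 for $\omega_0=dx\wedge dy$, so that normal $2$-currents do not see $dx\wedge dy$ on $\nu$.

## 5. One checkerboard step: slopes that cancel for curves and add for $2$-forms

Take a flat rectangle $a\times b$ and cut it into columns of width $\alpha$ and rows of height $\beta$. Over the cell in column $i$ (center abscissa $x_i$) and row $l$ tilt the surface in the $x$-direction: $z=\varsigma s(x-x_i)$ with $\varsigma=(-1)^{i+l}$. We look at this through curves and through forms.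

*Curves in the $x$-direction* stay in one row and zigzag. At the wall between columns $i$ and $i+1$ both heights are $\varsigma s\alpha/2$, because the sign flips. There is no jump. Their tangent is $(1,0,\varsigma s)$.

*The form.* We want a form $\varphi$ with $|\varphi|$ small, $d\varphi$ bounded, and $d\varphi=-s\,dx\wedge dy$ on the surface. Let $\xi$ be a small function with $d\xi=\varsigma\,dy$ inside the cells. This is possible with $|\xi|\le\beta$, because $\varsigma$ alternates from row to row. Suppose $w$ is a function with $dw=\varsigma s\,dx$ near the surface. Then $d(\xi\,dw)=\varsigma\,dy\wedge\varsigma s\,dx=-s\,dx\wedge dy$. The two signs multiply to $+1$. If we iterate with slopes $s_j$, a point of the limit carries the slope $\sum_j\pm s_j$, with signs that behave like independent coin tosses, so its $L^2$ size is $(\sum s_j^2)^{1/2}$. The forms produce $\sum_js_j$. We choose $\sum s_j^2$ small and $\sum s_j=\infty$: curves hardly notice the tilts, while blocks of consecutive levels with $\sum s_j=1$ give test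 forms for $dx\wedge dy$.

*How to get $w$.* The obvious $w=z$ fails: it gives $d(\xi\,dz)=\varsigma\,dy\wedge dz$. Writing $z=v'+\varsigma s(x-x_i)$, where $v'$ is the height above the tilted sheet, we see the wanted term plus $\varsigma\,dy\wedge dv'$, which has size about $1$. We therefore subtract from $z$ a tiny function $\rho$ equal to $v'$ close to the sheet.

*Curves in the $y$-direction: where one sheet fails.* A curve $x=\text{const}$ meets at each row wall a jump from height $\varsigma s(x-x_i)$ to $-\varsigma s(x-x_i)$, of length $2s|x-x_i|$, on average $s\alpha/2$. With $b/\beta=2L$ rows there are $2L-1\ge L$ walls, so the average vertical length is at least $\frac b{2\beta}\cdot\frac{s\alpha}2=\frac{s\alpha b}{4\beta}$. Cutting off $\xi\approx\beta$ at column walls with bounded $\partial_x\xi$ needs margins of width about $\beta$, so losing little area requires $\beta\ll\alpha$. Hence the relative error is at least $s/4$ in each step, and $\sum s_j=\infty$ rules this out.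

The remedy is to use a stack of many parallel copies, at heights $h\ell$ with $\ell\ll\beta$. At a row wall a $y$-curve need not stay on sheet number $h$. It can change to the sheet of the next row whose height is closest, at the cost of a jump of length at most $2\ell$. The total $\frac b\beta\cdot2\ell$ is negligible. Only a few sheets near the top and bottom of the stack are lost. The stack is also compatible with the correction $\rho$: an $\ell$-periodic triangle wave in $v$ has slope $1$ near all sheets at once.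

## 6. The fractal stack of tilted tiles in $\mathbb R^3$

**Proposition 5.** For every $\eta\in(0,\frac14)$ there are a finite measure $\nu$ on $\mathbb R^3$, a compact set $G$ with $\nu(\mathbb R^3\setminus G)=0$, compactly supported $1$-currents of finite mass $N_1,N_2$, and forms $\Phi^m\in C_c^\infty(\mathbb R^3;\Lambda^1)$, $m\ge1$, with $G$ and the supports of $N_r,\Phi^m$ contained in $(-1,2)^2\times(-\frac\eta2,\frac\eta2)$, such that

* (P1) $1-\eta\le\nu(\mathbb R^3)\le1$;
* (P2) $|N_r-e_r\nu|(\mathbb R^3)\le\eta$ for $r=1,2$;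
* (P3) $\partial N_r=b_r$, with $b_1,b_2$ as in (3);
* (P4) $\sup|\Phi^m|\to0$ as $m\to\infty$, $\sup|d\Phi^m|\le19$, and $d\Phi^m=dx\wedge dy$ on $G$.

**Step 1: choice of slopes and tolerances.** The aim is to have $\sum s_j^2$ small and $\sum s_j=\infty$. Let $\theta=\eta/8$. Choose integers $M_m\ge2^m/\theta^2$ and consecutive intervals $I_1,I_2,\dots$ partitioning $\{1,2,\dots\}$ with $|I_m|=M_m$, and put $s_j=1/M_m$ for $j\in I_m$. Then $s_j\le1$ and
$$\sum_{j\in I_m}s_j=1,\qquad\sum_js_j^2=\sum_m\frac1{M_m}\le\theta^2,\qquad\text{and we set}\quad\varepsilon_j=\frac{\theta\,2^{-j}}{50(1+j)} . \tag{4}$$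

**Step 2: tiles.** This step fixes the objects. A level-$j$ tile $T$ is given by a closed rectangle $R_T\subset\mathbb R^2$ with sides $a_j$ (in $x$) and $b_j$ (in $y$) and an affine function $p_T(x)$ of slope $A_T$: $T=\{(x,y,p_T(x)):(x,y)\in R_T\}$. Let $v_T(x,y,z)=z-p_T(x)$, let
$$B_T=\{(x,y,z):(x,y)\in R_T,\ |v_T|\le t_j\}$$
be its box, and let $\lambda_T$ be the image of $\mathcal L^2\llcorner R_T$ under $(x,y)\mapsto(x,y,p_T(x))$. Put $S_1(T)=(1,0,A_T)\lambda_T$ and $S_2(T)=(0,1,0)\lambda_T$. These are the superpositions, with respect to $dy$ resp. $dx$, of the oriented segments of $T$ parallel to the $xz$-plane resp. to the $y$-axis. At level $0$ there is one tile $T_0$: $R_{T_0}=[0,1]^2$, $p_{T_0}=0$, $a_0=b_0=1$, $t_0=\varepsilon_1$, with weight $w_0=1$.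

**Step 3: the refinement rule.** Here we define the children. Suppose the family $\mathcal T_{j-1}$ is given, with disjoint boxes and $t_{j-1}\le\varepsilon_j\min(a_{j-1},b_{j-1})$. Write $a,b,t,s,\varepsilon$ for $a_{j-1},b_{j-1},t_{j-1},s_j,\varepsilon_j$. Choose successively

* $\alpha\le\varepsilon t$ with $a/\alpha\in\mathbb N$; $\beta\le\varepsilon\alpha$ with $b/\beta\in2\mathbb N$; $0<\delta\le\varepsilon\beta$; $0<\ell\le\varepsilon\delta$;
* $P=\lfloor t/(4\ell)\rfloor$, $q=\lceil s\alpha/(2\ell)\rceil+1$, $\mathcal H=\{1-q,\dots,P+q\}$, so $|\mathcal H|=P+2q$, and $w_j=w_{j-1}/(P+2q)$;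
* $a_j=\alpha-2\beta$, $b_j=\beta-2\delta$, $0<t_j\le\min\{\ell/8,\ \varepsilon_{j+1}a_j,\ \varepsilon_{j+1}b_j\}$.

For $T\in\mathcal T_{j-1}$ divide $R_T=[x_-,x_+]\times[y_-,y_+]$ into cells $Q_{il}$ of size $\alpha\times\beta$, with columns $i=0,\dots,a/\alpha-1$ (center abscissa $x_i$) and rows $l=0,\dots,2L-1$, $2L=b/\beta$ (center ordinate $y_l$). Put $\varsigma=\varsigma_{il}=(-1)^{i+l}$. The children of $T$ are the tiles $T'=T'_{ilh}$, $1\le h\le P$, where $R_{T'}$ is $Q_{il}$ shrunk by $\beta$ on the left and right and by $\delta$ at the bottom and top, and $p_{T'}(x)=p_T(x)+h\ell+\varsigma s(x-x_i)$. So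
$$A_{T'}=A_T+\varsigma s,\qquad v_{T'}=v_T-h\ell-\varsigma s(x-x_i). \tag{5}$$
$\mathcal T_j$ is the family of all children of tiles of $\mathcal T_{j-1}$.

**Step 4: the boxes are nested and disjoint.** This provides a compact limit set. On $B_{T'}$, by (5),
$$|v_T|\le t_j+P\ell+\tfrac{s\alpha}2\le\tfrac\ell8+\tfrac t4+\tfrac{\varepsilon t}2\le\tfrac t2 ,$$
and $R_{T'}$ lies in the interior of $R_T$. So $B_{T'}\subset\operatorname{int}B_T\cap\{|v_T|\le t/2\}$. Boxes of different children of $T$ are disjoint: either their cells differ and the shrunk cells are disjoint, or the cell is the same and $h\ne h'$, in which case $|v_{T'}-v_{T''}|\ge\ell>2t_j$. So all boxes of $\mathcal T_j$ are disjoint. Let $E_j=\bigcup_{T\in\mathcal T_j}B_T$, a compact set with $E_j\subset\operatorname{int}E_{j-1}$, and $E=\bigcap_jE_j$. Then $E\subset\operatorname{int}E_j=\bigcup_{T\in\mathcal T_j}\operatorname{int}B_T$ for all $j$.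

**Step 5: little mass is lost, and the slopes stay small in $L^2$.** Let $\mu_j=w_j\sum_{T\in\mathcal T_j}\lambda_T$. A tile $T\in\mathcal T_{j-1}$ has $\frac a\alpha\frac b\beta P$ children, each of $\mu_j$-mass $w_j(\alpha-2\beta)(\beta-2\delta)$. In total they carry $\pi_jw_{j-1}|R_T|$ with
$$\pi_j=\frac P{P+2q}\Big(1-\frac{2\beta}\alpha\Big)\Big(1-\frac{2\delta}\beta\Big).$$
Since $\ell\le t/8$, $P\ge t/(8\ell)$. Since $s\le1$, $q\le\frac\alpha{2\ell}+2$. So $\frac{2q}P\le\frac{8\alpha}t+\frac{32\ell}t\le40\varepsilon$, and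
$$1-\pi_j\le\frac{2q}P+\frac{2\beta}\alpha+\frac{2\delta}\beta\le44\,\varepsilon_j,\qquad\sum_j(1-\pi_j)\le\theta. \tag{6}$$
In particular $\mu_j(\mathbb R^3)=\prod_{i\le j}\pi_i\le1$. Let $A_j$ denote the function equal to $A_T$ on $T\in\mathcal T_j$. The number of rows is even, so exactly half of the children of each $T$ have $\varsigma=+1$. The mean of $(A_T\pm s)^2$ over the two signs is $A_T^2+s^2$. Hence $\int A_j^2\,d\mu_j=\pi_j\int(A_{j-1}^2+s_j^2)\,d\mu_{j-1}$, and by induction
$$\int A_j^2\,d\mu_j\le\sum_{i\le j}s_i^2\le\theta^2. \tag{7}$$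

**Step 6: curves that run along the children.** We replace the segments of a tile $T\in\mathcal T_{j-1}$ by paths with the same endpoints that mostly follow the children.

*$x$-paths.* For $y$ in the interior of row $l$ and $h\in\mathcal H$, the path $\gamma^1_{T,y,h}$ in $\{y=\text{const}\}$ starts at $(x_-,y,p_T(x_-))$, moves vertically, follows $v_T=h\ell+\varsigma_{il}s(x-x_i)$ over column $i$ for $i=0,1,\dots$, and finally moves vertically to $(x_+,y,p_T(x_+))$. At the wall between columns $i$ and $i+1$ both heights equal $h\ell+\varsigma_{il}s\alpha/2$, because $\varsigma_{i+1,l}=-\varsigma_{il}$. So there is no jump.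

*$y$-paths.* For $x$ in the interior of column $i$ put $c=c(x)=\lfloor s(x-x_i)/\ell\rfloor$, so $|c|\le\frac{s\alpha}{2\ell}+1\le q$. For $\kappa\in\mathcal H$, the path $\gamma^2_{T,x,\kappa}$ in $\{x=\text{const}\}$ starts at $(x,y_-,p_T(x))$, moves vertically, and follows in row $l$ the line
$$v_T=(\kappa-\varsigma_{il}c)\ell+\varsigma_{il}s(x-x_i)=\kappa\ell+\varsigma_{il}\big(s(x-x_i)-c\ell\big),\qquad0\le s(x-x_i)-c\ell<\ell .$$
At each wall between rows it makes a vertical jump. Only $\varsigma$ changes sign there, so the length is at most $2\ell$. It ends with a vertical move to $(x,y_+,p_T(x))$. In terms of sheets, in row $l$ it runs on sheet number $\kappa-\varsigma_{il}c$; this is the change of sheets announced in Section 5.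

On all these paths
$$|v_T|\le(P+q)\ell+\tfrac{s\alpha}2+\ell\le\tfrac t4+s\alpha+3\ell\le\tfrac t2 ,$$
so they lie in $B_T$. Set
$$U_1(T)=w_j\sum_{h\in\mathcal H}\int[\gamma^1_{T,y,h}]\,dy,\qquad U_2(T)=w_j\sum_{\kappa\in\mathcal H}\int[\gamma^2_{T,x,\kappa}]\,dx .$$
Up to finitely many points, the parameter range splits into finitely many intervals on which the vertices depend affinely on the parameter (rows for $y$; for $x$, the sets where column and $c(x)$ are constant). So these are finite sums of explicit vector measures. The paths have the endpoints of the corresponding segments of $T$, and $w_j|\mathcal H|=w_{j-1}$. Hence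
$$\partial U_r(T)=w_{j-1}\,\partial S_r(T). \tag{8}$$

**Step 7: the approximating currents.** We glue the $U_r(T)$ together and show that little mass lies off the tiles. Put $N_r^0=S_r(T_0)$ and $N_r^j=N_r^{j-1}+\sum_{T\in\mathcal T_{j-1}}\big(U_r(T)-w_{j-1}S_r(T)\big)$. By (8), $\partial N_r^j=\partial S_r(T_0)=b_r$. We claim
$$N_r^j=w_j\sum_{T\in\mathcal T_j}S_r(T)+Z_r^j,\qquad|Z_r^j|(\mathbb R^3)\le\theta. \tag{9}$$
For $j=0$, $Z^0_r=0$. If the formula holds at level $j-1$, then $N_r^j=Z_r^{j-1}+\sum_{T\in\mathcal T_{j-1}}U_r(T)$, that is,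
$$Z_r^j=Z_r^{j-1}+\sum_{T\in\mathcal T_{j-1}}\Big(U_r(T)-w_j\sum_{T'\text{ child of }T}S_r(T')\Big).$$
We bound the mass of each bracket.

*Case $r=1$.* Over $R_{T'_{ilh}}$ the paths with index $h\in\{1,\dots,P\}$ sweep exactly $T'_{ilh}$, contributing $w_jS_1(T'_{ilh})$. All non-vertical parts together project to weighted $xy$-area $w_j|\mathcal H||R_T|=w_{j-1}|R_T|$, and the children take $\pi_jw_{j-1}|R_T|$ of it. The remaining non-vertical parts have slope of modulus at most $\sum_{i\le j}s_i\le j$, hence mass at most $(1+j)(1-\pi_j)w_{j-1}|R_T|$. The two vertical parts of each path have length at most $t/2$, so their mass is at most $w_{j-1}b\cdot2\cdot\frac t2=w_{j-1}|R_T|\frac ta\le\varepsilon_jw_{j-1}|R_T|$.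

*Case $r=2$.* For given $h\in\{1,\dots,P\}$, row $l$ and $x$ in column $i$, exactly one index, $\kappa=h+\varsigma_{il}c(x)$, follows the height of $T'_{ilh}$ in row $l$, and $\kappa\in\mathcal H$ because $|c|\le q$. So $T'_{ilh}$ is swept once with weight $w_j$, contributing $w_jS_2(T'_{ilh})$. The remaining parts in the $y$-direction have mass $(1-\pi_j)w_{j-1}|R_T|$. The initial and final vertical parts have mass at most $w_{j-1}at=w_{j-1}|R_T|\frac tb\le\varepsilon_jw_{j-1}|R_T|$. The jumps have mass at most $w_{j-1}a\cdot\frac b\beta\cdot2\ell\le2\varepsilon_jw_{j-1}|R_T|$.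

Since $\sum_{T\in\mathcal T_{j-1}}w_{j-1}|R_T|=\mu_{j-1}(\mathbb R^3)\le1$, (6) gives in both cases
$$|Z_r^j|(\mathbb R^3)\le|Z_r^{j-1}|(\mathbb R^3)+44\varepsilon_j(1+j)+3\varepsilon_j\le|Z_r^{j-1}|(\mathbb R^3)+\theta2^{-j},$$
and (9) follows. Finally $w_j\sum_TS_1(T)-e_1\mu_j=A_je_3\mu_j$ and $w_j\sum_TS_2(T)=e_2\mu_j$, so by (7), (9) and Cauchy–Schwarz
$$|N_r^j-e_r\mu_j|(\mathbb R^3)\le\theta+\int|A_j|\,d\mu_j\le2\theta. \tag{10}$$

**Step 8: the limit.** All these measures live in the compact set $B_{T_0}$ with bounded mass. Along a subsequence $\mu_j\rightharpoonup\mu_\infty$ and $N_r^j\rightharpoonup N_r$ weakly*. Testing with $du$, $u\in C_c^\infty$, gives $\partial N_r=b_r$, which is (P3). Lower semicontinuity of the total variation and (10) give $|N_r-e_r\mu_\infty|(\mathbb R^3)\le2\theta$. Testing with a function equal to $1$ on $B_{T_0}$ gives $\mu_\infty(\mathbb R^3)=\prod_j\pi_j\in[1-\theta,1]$ by (6).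

Since $\operatorname{spt}\mu_j\subset E_i$ for $j\ge i$, $\operatorname{spt}\mu_\infty\subset E$. For $T\in\mathcal T_i$ choose a continuous compactly supported function equal to $1$ on $B_T$ and $0$ on the other level-$i$ boxes, which are finitely many disjoint compact sets. Its $\mu_j$-integral is $\mu_j(B_T)=w_i|R_T|\prod_{i<l\le j}\pi_l$ for $j\ge i$, hence $\mu_\infty(B_T)=w_i|R_T|\prod_{l>i}\pi_l$. In particular all children of a given tile have boxes of equal $\mu_\infty$-measure.

**Step 9: discarding steep points.** The test forms will need bounded slopes, so we keep only points whose slopes never exceed $1$. For $p\in E$ let $A_j(p)=A_T$ if $p\in B_T$, $T\in\mathcal T_j$. This is locally constant on $E$. Under the probability $\mathbb P=\mu_\infty/\mu_\infty(\mathbb R^3)$, conditionally on each $B_T$ with $T\in\mathcal T_{j-1}$, the increment $A_j-A_{j-1}=\pm s_j$ takes each sign with probability $\frac12$, by Step 8 and the evenness of the number of rows. So $(A_j)$ is a martingale with $A_0=0$ and $\mathbb EA_j^2=\sum_{i\le j}s_i^2\le\theta^2$.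 Doob's maximal inequality, $\mathbb P(\max_{j\le J}|A_j|>1)\le\mathbb EA_J^2$, gives $\mathbb P(\sup_j|A_j|>1)\le\theta^2$. Let
$$G=\{p\in E:|A_j(p)|\le1\text{ for all }j\},\qquad\nu=\mu_\infty\llcorner G .$$
$G$ is closed in $E$, hence compact. Then $1\ge\nu(\mathbb R^3)\ge1-\theta-\theta^2\ge1-\eta$, and $|N_r-e_r\nu|(\mathbb R^3)\le2\theta+\theta^2\le\eta$. So (P1) and (P2) hold. $G$ and $N_r$ live in $B_{T_0}=[0,1]^2\times[-t_0,t_0]$ with $t_0=\varepsilon_1=\theta/200$.

**Step 10: the one-level forms.** This is the computation of Section 5 with all cutoffs. Let $j\ge1$ and let $T\in\mathcal T_{j-1}$ be good, meaning $|A_T|\le1$. With the level-$j$ parameters define Lipschitz functions: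

* $\xi_T(x,y)=(-1)^i\min\{1,\frac{\alpha/2-|x-x_i|}\beta\}\;\beta\,\Delta\big(\frac{y-y_-}\beta\big)$ in column $i$ of $R_T$, where $\Delta$ is $2$-periodic with $\Delta(r)=|r|$ on $[-1,1]$, and $\xi_T=0$ off $R_T$. It is continuous, since it vanishes at the column walls, at $y_-$, and at $y_+=y_-+2L\beta$. Moreover $|\xi_T|\le\beta$, $|\partial_x\xi_T|\le1$, $|\partial_y\xi_T|\le1$.
* $\chi_T=\chi(v_T/t)$, with $\chi=1$ on $[-\frac12,\frac12]$, $\chi=0$ off $(-\frac34,\frac34)$, $0\le\chi\le1$, $|\chi'|\le4$.
* $\rho_T=\zeta_{il}(x,y)\,\rho_0\big(v_T-\varsigma_{il}s(x-x_i)\big)$ over $Q_{il}$, where $\rho_0$ is the $\ell$-periodic $1$-Lipschitz triangle wave with $\rho_0(r)=r$ for $|r|\le\ell/4$ and $|\rho_0|\le\ell/4$, and $\zeta_{il}=\min\{1,\frac{\alpha/2-|x-x_i|}\beta\}\min\{1,\frac{\beta/2-|y-y_l|}\delta\}$ vanishes on $\partial Q_{il}$. Set $\rho_T=0$ off $R_T\times\mathbb R$.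

Let $\varphi_T=\xi_T\chi_T\,d(v_T-\rho_T)$, which is supported in $B_T$. For Lipschitz $u,w$ one has $d(u\,dw)=du\wedge dw$ as distributions (mollify and use dominated convergence). So $d\varphi_T=d(\xi_T\chi_T)\wedge d(v_T-\rho_T)\in L^\infty$.

*Bounds.* Since $T$ is good, $|dv_T|=|dz-A_Tdx|\le\sqrt2$. Also $|d\zeta_{il}|\le2/\delta$, so $|d\rho_T|\le\frac\ell4\cdot\frac2\delta+\sqrt2+1\le4$ and $|d(v_T-\rho_T)|\le6$. Finally $|d(\xi_T\chi_T)|\le\sqrt2+\beta\frac4t\sqrt2\le3$. Hence, writing $\beta_j\le\varepsilon_j$ for the level-$j$ value of $\beta$,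
$$|\varphi_T|\le6\beta_j,\qquad|d\varphi_T|\le18\quad\text{a.e.} \tag{11}$$

*On child boxes.* In $\operatorname{int}B_{T'}$, $T'=T'_{ilh}$, we have $\chi_T=1$ by Step 4, and $\zeta_{il}=1$ and $\min\{1,\frac{\alpha/2-|x-x_i|}\beta\}=1$ by the shrinking. In row $l$ the function $\beta\Delta((y-y_-)/\beta)$ has slope $(-1)^l$, so $d\xi_T=(-1)^{i+l}dy=\varsigma\,dy$. By (5), $\rho_T=\rho_0(v_{T'}+h\ell)=\rho_0(v_{T'})=v_{T'}$, because $|v_{T'}|\le t_j\le\ell/8$. So $v_T-\rho_T=h\ell+\varsigma s(x-x_i)$ and
$$d\varphi_T=\varsigma\,dy\wedge\varsigma s\,dx=-s_j\,dx\wedge dy\quad\text{in }\operatorname{int}B_{T'}. \tag{12}$$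

**Step 11: summing over a block of levels.** We add the one-level forms over $j\in I_m$ so that the contributions (12) add up to $dx\wedge dy$, and we must check that the errors do not add up. Let $\varphi_j=\sum\varphi_T$ over the good $T\in\mathcal T_{j-1}$ (disjoint supports), and $\tilde\Phi^m=-\sum_{j\in I_m}\varphi_j$. By (11), $\sup|\tilde\Phi^m|\le6\sum_{j\in I_m}\varepsilon_j\to0$ as $m\to\infty$.

For a.e. point $p$ and $j\in I_m$ there are three cases. If $p\notin E_{j-1}$, then $d\varphi_j(p)=0$. If $p\in\operatorname{int}E_j$, then $|d\varphi_j(p)|\le s_j$ by (12) (it is $0$ if the parent is not good). If $p\in E_{j-1}\setminus E_j$, then $|d\varphi_j(p)|\le18$ by (11). The sets $E_j$ decrease, so the last case happens for at most one $j$; the sets $\partial E_j$ are null. Hence $|d\tilde\Phi^m|\le\sum_{j\in I_m}s_j+18=19$ a.e.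

Let $O_m$ be the union of $\operatorname{int}B_{T'}$ over those $T'\in\mathcal T_{\max I_m}$ all of whose ancestors of levels $j-1$, $j\in I_m$, are good. On the open set $O_m$, (12) applies at every level $j\in I_m$, so $d\tilde\Phi^m=\sum_{j\in I_m}s_j\,dx\wedge dy=dx\wedge dy$. Moreover $G\subset O_m$ by the definition of $G$ and $E\subset\bigcup_{T\in\mathcal T_j}\operatorname{int}B_T$. Mollify $\tilde\Phi^m$ at a scale smaller than $\min\{\operatorname{dist}(G,\mathbb R^3\setminus O_m),\eta/8\}$. The result $\Phi^m\in C_c^\infty$ keeps both sup bounds, satisfies $d\Phi^m=dx\wedge dy$ on $G$, and has support in $(-1,2)^2\times(-\frac\eta2,\frac\eta2)$. This proves (P4) and Proposition 5. $\square$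

## 7. Pairs of stacks at distance $2\eta_i$: proof of (A)

Let $2\le k\le n-1$. Write points of $\mathbb R^n$ as $(x,y,z,u,u')$ with $(x,y,z)\in\mathbb R^3$, $u\in\mathbb R^{k-2}$, $u'\in\mathbb R^{n-k-1}$, and $du=du_1\wedge\dots\wedge du_{k-2}$.

**Step 1: the measure and the form.** We copy the two-squares example, with stacks for squares and distances tending to $0$. For $i\ge1$ let $\eta_i=2^{-i-3}$, $\lambda_i=2\eta_i$, and take $\nu_i,G_i,N_1^{(i)},N_2^{(i)},\Phi_i^m$ from Proposition 5 with $\eta=\eta_i$. Let $\hat\nu_i=\nu_i\times\mathcal L^{k-2}\llcorner[0,1]^{k-2}\times\delta_0$, let $\nu_i^+$ be its translate by $4ie_x$, and let $\nu_i^-$ be the translate of $\nu_i^+$ by $\lambda_ie_z$. Put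
$$\mu=\sum_{i\ge1}2^{-i}(\nu_i^++\nu_i^-),\qquad\omega=f\,dx\wedge dy\wedge du,$$
where $f=\pm1$ on the correspondingly translated copies of $G_i\times[0,1]^{k-2}\times\{0\}$ carrying $\nu_i^\pm$, and $f=0$ elsewhere. These copies are pairwise disjoint: different $i$ are separated in $x$, and the two copies for the same $i$ lie in $z\in(-\frac{\eta_i}2,\frac{\eta_i}2)$ and $z\in(\frac{3\eta_i}2,\frac{5\eta_i}2)$. The same holds for the supports of the translated forms $\Phi_i^m$. The measure $\mu$ has mass at most $2$, and $|\omega|=1$ $\mu$-a.e.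

**Step 2: $\omega$ is admissible.** We use Lemma 1. Let
$$\Theta^m=\sum_i\big(\Phi_i^m(\cdot-4ie_x)+\Phi_i^m(\cdot-4ie_x-\lambda_ie_z)\big)\wedge du,$$
with forms in $(x,y,z)$ pulled back to $\mathbb R^n$; this is a locally finite sum with disjoint supports. By (P4), $\Theta^m$ is smooth, $\Theta^m\to0$ locally uniformly, $|d\Theta^m|\le19$, and $d\Theta^m=dx\wedge dy\wedge du$ $\mu$-a.e. By Lemma 1, $V_k(\mu,\cdot)\subset\ker(dx\wedge dy\wedge du)$ $\mu$-a.e., so $\omega$ is admissible.

**Step 3: a lower bound if good primitives existed.** Suppose that for some $C<\infty$ and every $\varepsilon>0$ there are $\phi,K$ as excluded in (A). Then $|D\phi_{\mathbf i}|\le C$ everywhere. Fix $i$ with $6kC\eta_i\le\frac12$, drop the index $i$ from $\nu,\nu^\pm,\eta,\lambda,N_r$, and translate by $-4ie_x$. By (1),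
$$D:=\langle d\phi,e_x\wedge e_y\wedge e_{u_1}\wedge\dots\wedge e_{u_{k-2}}\rangle=\partial_xg_1-\partial_yg_2+\sum_{a=1}^{k-2}(-1)^{a+1}\partial_{u_a}h_a,$$
where $g_1,g_2,h_a$ are, up to sign, components of $\phi$. So $|D|\le kC$, and $D=\pm1$ at $\nu^\pm$-a.e. point of $K$. Let $\mathcal M=\nu(\mathbb R^3)\in[\frac12,1]$; then $\nu^\pm$ have mass $\mathcal M$. Since $\nu^\pm(\mathbb R^n\setminus K)\le2^i\varepsilon$,
$$\int D\,d\nu^+-\int D\,d\nu^-\ \ge\ 2\mathcal M-2(1+kC)2^i\varepsilon. \tag{13}$$

**Step 4: an upper bound from curves.** Now the currents $N_r$ play the role of the fundamental theorem of calculus. Let $g\in C^1(\mathbb R^n)$ with $|Dg|\le C$. Fix $u\in[0,1]^{k-2}$, $u'=0$, and regard $g$ as a function of $(x,y,z)$. The identity $N_1(dg)=b_1(g)$ holds for $C^1$ functions by mollification, since $N_1$ has compact support. So by (P2), (P3)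
$$\Big|\int\partial_xg\,d\nu-b_1(g)\Big|=\big|(e_1\nu-N_1)(dg)\big|\le C\eta,$$
and the same holds for $g(\cdot+\lambda e_z)$. By (3), $|b_1(g)-b_1(g(\cdot+\lambda e_z))|\le2C\lambda$. Since $\nu^-$ is the translate of $\nu^+$ by $\lambda e_z$, integrating in $u$ yields
$$\Big|\int\partial_xg\,d\nu^+-\int\partial_xg\,d\nu^-\Big|\le2C\eta+2C\lambda=6C\eta .$$
The same bound holds for $\partial_y$, with $N_2,b_2$. For $\partial_{u_a}$, integrate in $u_a$ over $[0,1]$: what remains are the values of $g$ at $u_a=1$ and $u_a=0$, and each changes by at most $C\lambda$ under the lift, so the difference is at most $2C\lambda\mathcal M\le4C\eta$. Adding the $k$ terms of $D$, the left side of (13) is at most $6kC\eta$. Therefore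
$$1\le2\mathcal M\le6kC\eta_i+2(1+kC)2^i\varepsilon\le\tfrac12+2(1+kC)2^i\varepsilon .$$
Here $i$ and $C$ are fixed and $\varepsilon>0$ is arbitrary, so this is false for small $\varepsilon$. This proves (A), and with Section 3 also the last sentence of (B). $\square$

**Corollary 6.** For every $2\le k\le n-1$ there is a finite measure $\mu$ on $\mathbb R^n$, namely that of (A), with $\Lambda_k(V(\mu,x))\not\subset V_k(\mu,x)$ on a set of positive $\mu$-measure.

Indeed, otherwise (a)⇒(b) of Section 3 would give the $k$-Lusin property for $(\mu,\mathbb R^n)$, against (A).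

## 8. Blow-up and the divergence equation: (c)⇒(a)

The implication (b)⇒(c) is trivial, and for $k=1$ condition (a) is trivially true. Let $k\ge2$, replace $\mu$ by $\mu\llcorner\Omega$, and assume (c) with constant $C_\mu$. The plan is to suppose (a) fails, blow up at a suitable point, and find that every bounded function on $\mathbb R^k$ is the divergence of a Lipschitz field. This contradicts a theorem of Preiss (*Additional regularity for Lipschitz solutions of PDE*, 1997) and McMullen (*Lipschitz maps and nets in Euclidean space*, GAFA 1998): for every $k>1$ there is $f\in L^\infty(\mathbb R^k)$ such that $\operatorname{div}F=f$ has no Lipschitz solution $F$. (For $k=1$ an antiderivative of $f$ is a Lipschitz solution.)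

**Step 1: countably many currents span $V$.** We want normal $1$-currents $T_h=\tau_h\mu+\sigma_h$, $\sigma_h\perp\mu$, $h\in\mathbb N$, with $V(\mu,x)=\operatorname{span}\{\tau_h(x)\}_h$ a.e. Choose a countable family maximizing $\int\dim\operatorname{span}\{\tau_h(x)\}\,d\mu$; the supremum is attained by the union of a maximizing sequence of countable families. Its span is Borel and contained in $V$ a.e. It has the property of Definition 2, since adding one more normal current cannot enlarge it on a set of positive measure. By minimality it equals $V$ a.e.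

**Step 2: a bad wedge product and a test form.** Suppose (a) fails. Since $\Lambda_k(V)$ is spanned by the $k$-fold wedge products of the $\tau_h$, for some indices, renamed $1,\dots,k$, the field $v=\tau_1\wedge\dots\wedge\tau_k$ satisfies $v(x)\notin V_k(\mu,x)$ on a set $S$ of positive measure. Let $\Pi_x$ be the orthogonal projection onto $V_k(\mu,x)^\perp$. Put $\omega_0=\Pi_xv/|\Pi_xv|$ (as a covector) where $\Pi_xv\ne0$, and $\omega_0=0$ elsewhere. Then $|\omega_0|\le1$, $\omega_0$ annihilates $V_k$, and $\langle\omega_0,v\rangle=|\Pi_xv|>0$ on $S$.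

**Step 3: choice of the point.** A tangent measure of $\mu$ at $x_0$ is a vague limit of $c_j(F_j)_\#\mu$ with $F_j(x)=(x-x_0)/r_j$, $r_j\downarrow0$, $c_j>0$. For the square of Example 3, an interior point and $c_j=r_j^{-2}$ give $\mathcal H^2$ on the whole plane. By Besicovitch differentiation and Preiss (*Geometry of measures in $\mathbb R^n$*, Ann. of Math. 1987, Thm 2.5: at a.e. point there is a nonzero tangent measure), choose $x_0\in S$ such that

* $x_0$ is a $\mu$-Lebesgue point of $\tau_1,\dots,\tau_k,\omega_0$;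
* $|\sigma_i|(\bar B_r(x_0))=o(\mu(\bar B_r(x_0)))$ and $|\partial T_i|(\bar B_r(x_0))=O(\mu(\bar B_r(x_0)))$ as $r\downarrow0$, for $i\le k$;
* for some $r_j\downarrow0$, $c_j>0$, the measures $\mu_j:=c_j(F_j)_\#\mu$ converge vaguely to a Radon measure $\pi\ne0$.

In particular $\sup_j\mu_j(\bar B_R)<\infty$ for every $R$, where $\bar B_R=\bar B_R(0)$. Put $v_i=\tau_i(x_0)$, $W=\operatorname{span}(v_1,\dots,v_k)$ and $a=\langle\omega_0(x_0),v(x_0)\rangle>0$. Since $v(x_0)\ne0$, the $v_i$ are linearly independent and $W\cong\mathbb R^k$.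

**Step 4: integration by parts along $W$ in the limit.** Let $T_i^j=c_j(F_j)_\#T_i$ as vector measures. By the choice of $x_0$,
$$|T_i^j-v_i\mu_j|(\bar B_R)\le c_j\Big[\int_{\bar B_{Rr_j}(x_0)}|\tau_i-\tau_i(x_0)|\,d\mu+|\sigma_i|(\bar B_{Rr_j}(x_0))\Big]=o(\mu_j(\bar B_R))\to0 .$$
For $u\in C_c^1(B_R)$ we have $d(u\circ F_j)=r_j^{-1}(du)\circ F_j$, so $\int\langle du,dT_i^j\rangle=c_jr_j\,\partial T_i(u\circ F_j)$, which has modulus at most $O(r_j)\sup|u|\,\mu_j(\bar B_R)$. Now let $g_j\in C^1(B_R)$ be bounded with bounded derivatives, uniformly in $j$, and $\psi\in C_c^\infty(B_R)$. With $u=\psi g_j$ these two facts give $\int\partial_{v_i}(\psi g_j)\,d\mu_j=o(1)$, that is,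
$$\int\psi\,\partial_{v_i}g_j\,d\mu_j=-\int g_j\,\partial_{v_i}\psi\,d\mu_j+o(1). \tag{14}$$

**Step 5: $\pi$ is a product.** Taking $g_j\equiv1$ in (14) and $j\to\infty$ gives $\int\partial_{v_i}\psi\,d\pi=0$ for all $\psi\in C_c^\infty(\mathbb R^n)$, so $\pi$ is invariant under translations in $W$. For fixed $0\le\psi_2\in C_c(W^\perp)$ the functional $\psi_1\mapsto\int\psi_1(P_W\xi)\psi_2(P_{W^\perp}\xi)\,d\pi$ on $C_c(W)$ is a translation invariant Radon measure, hence a multiple of $\mathcal H^k\llcorner W$, with a factor that is additive in $\psi_2$. So $\pi=\mathcal H^k\llcorner W\times\rho$ with $\rho\ne0$ a Radon measure on $W^\perp$.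

**Step 6: solving the divergence equation for continuous data.** Let $f\in C_c(W)$ with $|f|\le1$. The forms $\omega_j=(f\circ P_W\circ F_j)\,\omega_0$ are admissible with norm at most $1$. By (c) there are $C^1$ forms $\phi_j$ and compact $K_j\subset\Omega$ with $c_j\mu(\Omega\setminus K_j)\to0$, $d\phi_j=\omega_j$ on $K_j$, and components with Lipschitz constant at most $C_\mu$. Put
$$\Psi_j(\xi)=\frac{\phi_j(x_0+r_j\xi)-\phi_j(x_0)}{r_j},$$
which is defined on any given ball for large $j$, has $C_\mu$-Lipschitz components, and satisfies $\Psi_j(0)=0$ and $d\Psi_j(\xi)=d\phi_j(x_0+r_j\xi)$. By Arzelà–Ascoli, along a subsequence $\Psi_j\to\Psi$ locally uniformly, with $\Psi$ having $C_\mu$-Lipschitz components on $\mathbb R^n$.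

Let $\psi\in C_c^\infty(\mathbb R^n)$. We compute the limit of $\int\psi\langle d\Psi_j,v_1\wedge\dots\wedge v_k\rangle\,d\mu_j$ in two ways. First, $d\Psi_j(\xi)=f(P_W\xi)\,\omega_0(x_0+r_j\xi)$ off a set of vanishing $\mu_j$-measure, $|d\Psi_j|$ is bounded, and $x_0$ is a Lebesgue point of $\omega_0$, so
$$\int\psi\langle d\Psi_j,v_1\wedge\dots\wedge v_k\rangle\,d\mu_j=a\int\psi\,(f\circ P_W)\,d\mu_j+o(1)\longrightarrow a\int\psi\,(f\circ P_W)\,d\pi .$$
Second, by (1), $\langle d\Psi_j,v_1\wedge\dots\wedge v_k\rangle=\sum_i(-1)^{i-1}\partial_{v_i}[\Psi_j(v_1,\dots,\widehat{v_i},\dots,v_k)]$, and (14) together with the uniform convergence $\Psi_j\to\Psi$ shows that the limit is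
$$-\sum_i(-1)^{i-1}\int\Psi(v_1,\dots,\widehat{v_i},\dots,v_k)\,\partial_{v_i}\psi\,d\pi .$$
Take $\psi(\xi)=\psi_1(P_W\xi)\psi_2(P_{W^\perp}\xi)$, so $\partial_{v_i}\psi=(\partial_{v_i}\psi_1)\psi_2$, and equate the two limits. Letting $\psi_2$ vary, we see that for each $\psi_1$ the $W$-integrals agree for $\rho$-a.e. $p\in W^\perp$. Letting $\psi_1$ run through a countable family that is $C^1$-dense in $C_c^\infty(W)$ (with supports of the approximating functions in a common compact set), we find that for $\rho$-a.e. $p$ the field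
$$F_p(w)=\frac1a\sum_i(-1)^{i-1}\,\Psi(w+p)(v_1,\dots,\widehat{v_i},\dots,v_k)\,v_i$$
satisfies $\int_Wf\psi_1\,d\mathcal H^k=-\int_WF_p\cdot\nabla\psi_1\,d\mathcal H^k$ for all $\psi_1\in C_c^\infty(W)$, that is, $\operatorname{div}F_p=f$ on $W$ in the sense of distributions. Since $\rho\ne0$, such a $p$ exists. Moreover $\operatorname{Lip}(F_p)\le C_*$, where $C_*$ depends only on $C_\mu$, $a$, the $v_i$ and $n$, and not on $f$.

**Step 7: from continuous to bounded data.** Let $f\in L^\infty(\mathbb R^k)$ with $|f|\le1$. Take $f_i\in C_c(\mathbb R^k)$, $|f_i|\le1$, $f_i\to f$ in $L^1_{loc}$, and by Step 6 fields $F_i$ with $\operatorname{div}F_i=f_i$, $\operatorname{Lip}F_i\le C_*$ and, after subtracting constants, $F_i(0)=0$. By Arzelà–Ascoli a subsequence converges locally uniformly to a Lipschitz field $F$ with $\operatorname{div}F=f$. By scaling, every $f\in L^\infty(\mathbb R^k)$ is the divergence of a Lipschitz field. Since $k\ge2$, this contradicts the theorem of Preiss and McMullen. So (a) holds, and the proof of (C) is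 complete. $\square$
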